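# Polarizations that come from no line bundle on any torsor

## The natural guess is yes: elliptic curves, doubled polarizations, genus one curves

Let $k$ be a field and $A$ an abelian variety over $k$, with dual $A^\vee=\mathbf{Pic}^0_A$. A line bundle $L$ on $A$ gives a homomorphism
$$\phi_L\colon A\to A^\vee,\qquad a\mapsto t_a^*L\otimes L^{-1},$$
where $t_a$ is translation by $a$. A polarization on $A$ is a homomorphism $\lambda\colon A\to A^\vee$ over $k$ which, over an algebraic closure, has the form $\phi_L$ with $L$ ample. So $\lambda$ is defined over $k$, but $L$ need not be. Can we always find an $L$ over $k$?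

Let us be generous and allow $L$ to live on an $A$-torsor $X$, that is, on a variety with an action of $A$ which is simply transitive on geometric points. The definition $\phi_L(a)=t_a^*L\otimes L^{-1}$ still makes sense, with $t_a$ now the action of $a$ on $X$. Equivalently, one chooses a geometric point $x$ of $X$, identifies $X$ with $A$ by $a\mapsto a+x$, and takes $\phi$ of the transported bundle. The result does not depend on $x$ and descends to $k$. For example, a genus one curve $X$ is a torsor under its Jacobian $A$; if $L$ has degree $d$ on $X$, then $\phi_L=\phi_{\mathcal O(d\cdot 0)}$, because after a geometric identification $L$ and $\mathcal O(d\cdot0)$ differ by a bundle of degree $0$, that is, by an element of $\mathrm{Pic}^0$, and $\phi$ kills $\mathrm{Pic}^0$.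

Poonen and Stoll asked: given a polarization $\lambda$ on $A$ over $k$, do there always exist an $A$-torsor $X$ and a line bundle $L$ on $X$ with $\phi_L=\lambda$?

The first guess is yes. Choose $M$ geometrically with $\phi_M=\lambda$. A Galois element moves $M$ by an element of $A^\vee$. Replacing $A$ by a torsor lets us correct $M$ by translations, which change $M$ by elements of $\lambda(A)$, and $\lambda$ is surjective on geometric points. So there seems to be room. Two tests agree with the guess.

If $\dim A=1$, then geometrically $\lambda=\phi_L$ with $\deg L=d\ge1$. Since $L$ and $\mathcal O(d\cdot 0)$ differ by an element of $\mathrm{Pic}^0$, we get $\lambda=\phi_{\mathcal O(d\cdot 0)}$, and $\mathcal O(d\cdot0)$ is defined over $k$. The answer is yes with $X=A$.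

Suppose next that $k$ has characteristic $0$ and $\lambda=2\mu$ with $\mu$ a polarization, say $\mu=\phi_M$ over $\bar k$. Put $M'=M\otimes[-1]^*M$. Then $\phi_{[-1]^*M}=[-1]^\vee\phi_M[-1]=\phi_M$, so $\phi_{M'}=\lambda$. If $\sigma M=M\otimes F$ with $F\in\mathrm{Pic}^0$, then $\sigma M'=M'\otimes F\otimes[-1]^*F=M'$, because $[-1]^*F=F^{-1}$. So the class of $M'$ is Galois-invariant, and an invariant class on $A$ comes from a line bundle over $k$, since $A(k)\neq\emptyset$ (rigidify at $0$). Again yes.

The problem, taken from Jef Laga, "Polarizations, torsors and theta groups", arXiv:2510.24678 (2025), records that the answer is always yes when $\dim A\le2$, and that for every $g\ge7$ there is a counterexample of dimension $g$ over some field of characteristic zero. It asks what happens for $\dim A\in\{3,4,5,6\}$. The guess turns out to be wrong in all these dimensions.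

From now on $\bar k$ denotes a separable closure of $k$ and $G_k=\mathrm{Gal}(\bar k/k)$. In characteristic $0$ the kernel of a polarization is, over $\bar k$, isomorphic to $\prod_{i=1}^g(\mathbf Z/d_i)^2$ with $d_1\mid\dots\mid d_g$, and $(d_1,\dots,d_g)$ is the type of $\lambda$. For instance, $d$ times the principal polarization of an elliptic curve has type $(d)$.

**Theorem A.** Let $g\ge3$ and $m\ge4$. There are a field $k$ of characteristic $0$ and a polarized abelian variety $(A,\lambda)$ over $k$ of dimension $g$ and type $(1,\dots,1,2^m)$ such that for no $A$-torsor $X$ is there a $G_k$-invariant class $\ell\in\mathrm{Pic}(X_{\bar k})$ with $\phi_\ell=\lambda$. In particular there is no $(X,L)$ with $\phi_L=\lambda$. One may take $k$ finitely generated over $\mathbf Q$.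

**Theorem B.** Let $\mathrm{char}\,k\ne2$, $\dim A=g$, and write $\dim_{\mathbf F_2}\lambda(A[2])=2s$ (in characteristic $0$, $s$ is the number of odd integers in the type of $\lambda$). If $s\in\{0,1,g\}$, there is $(X,L)$ with $\phi_L=\lambda$.

With the known case $g\le2$, the answer is always yes exactly when $\dim A\le2$. In dimension $3$ and characteristic $\neq2$, Theorem B leaves only $s=2$, and Theorem A shows that it does fail there, for type $(1,1,2^m)$ with $m\ge4$.

## The class $c_\lambda$ and what a torsor can repair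

We let $\sigma\in G_k$ act on everything over $\bar k$ by transport of structure, so that $\sigma(f^*\ell)=(\sigma f)^*(\sigma\ell)$. Classes of line bundles are written additively when convenient. We use that the kernel of $M\mapsto\phi_M$ on $\mathrm{Pic}(A_{\bar k})$ is $\mathrm{Pic}^0=A^\vee(\bar k)$.

There is $M\in\mathrm{Pic}(A_{\bar k})$ with $\phi_M=\lambda$, even when $\bar k$ is not algebraically closed. Indeed, let $M_0$ be such a class over an algebraic closure. The component of $\mathbf{Pic}_A$ over $\bar k$ that contains the point $M_0$ is smooth and nonempty, so it has a $\bar k$-point $M$; over the algebraic closure $M-M_0\in\mathrm{Pic}^0$, so $\phi_M=\lambda$.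

Since $\phi_{\sigma M}=\sigma\lambda=\lambda$, the difference $\sigma M-M$ lies in $A^\vee(\bar k)$, and $\sigma\tau M-M=(\sigma M-M)+\sigma(\tau M-M)$.

**Definition.** $c_\lambda\in H^1(k,A^\vee)$ is the class of the cocycle $\sigma\mapsto\sigma M-M$. Replacing $M$ by $M+F$ with $F\in A^\vee(\bar k)$ changes the cocycle by the coboundary $\sigma F-F$, so $c_\lambda$ does not depend on $M$.

For an elliptic curve, $M=\mathcal O(d\cdot 0)$ is invariant and $c_\lambda=0$. In general $2c_\lambda=0$: computing with $[-1]^*M$ instead of $M$ replaces $\sigma M-M$ by $[-1]^*(\sigma M-M)=-(\sigma M-M)$, so $c_\lambda=-c_\lambda$.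

**Lemma 1.** (a) If $X$ is an $A$-torsor and $\ell\in\mathrm{Pic}(X_{\bar k})^{G_k}$ has $\phi_\ell=\lambda$, then $c_\lambda\in\lambda_*H^1(k,A)$. (b) Conversely, if $c_\lambda\in\lambda_*H^1(k,A)$, then such $X$ and $\ell$ exist.

*Proof.* For $x\in X(\bar k)$ let $i_x\colon A_{\bar k}\to X_{\bar k}$ be $a\mapsto a+x$.

(a) Choose $x$, write $\sigma x=x+b_\sigma$ (so $b$ is a cocycle), and put $M=i_x^*\ell$; then $\phi_M=\lambda$. Since $\sigma\ell=\ell$, the class $\sigma M$ equals $i_{\sigma x}^*\ell$. Now $a+\sigma x=(a+b_\sigma)+x$, that is, $i_{\sigma x}=i_x\circ t_{b_\sigma}$. So $\sigma M=t_{b_\sigma}^*M$ and $\sigma M-M=\lambda(b_\sigma)$.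

(b) After changing $M$ by an element of $A^\vee(\bar k)$ we may assume $\sigma M-M=\lambda(b_\sigma)$ for a cocycle $b$ with values in $A(\bar k)$. Let $X$ be the torsor with a point $x\in X(\bar k)$ such that $\sigma x=x+b_\sigma$, and let $\ell$ be the class with $i_x^*\ell=M$. Since $a+x=(a-b_\sigma)+\sigma x$,
$$i_x^*(\sigma\ell)=t_{-b_\sigma}^*i_{\sigma x}^*(\sigma\ell)=t_{-b_\sigma}^*\sigma M=\sigma M-\lambda(b_\sigma)=M=i_x^*\ell,$$
so $\sigma\ell=\ell$. $\square$

This makes the guess precise. Let $K=\ker\lambda$. In characteristic $0$ the sequence $0\to K\to A\xrightarrow{\lambda}A^\vee\to0$ gives a connecting map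
$$H^1(k,A)\xrightarrow{\lambda_*}H^1(k,A^\vee)\xrightarrow{\delta_\lambda}H^2(k,K),\tag{1}$$
and an invariant class $\ell$ on some torsor exists exactly when $\delta_\lambda(c_\lambda)=0$.

Two more tests in characteristic $0$. If $\lambda$ is principal, then $K=0$ and Lemma 1(b) gives $(X,\ell)$; moreover $h^0(\ell)=1$, so $\ell$ contains a unique effective divisor, which is Galois-stable and defines a line bundle $L$ over $k$. If $|K|$ is odd, then $\delta_\lambda(c_\lambda)$ is killed by $2$ and by $|K|$, hence is $0$. The guess survives again, at least for invariant classes.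

The supporting argument stops exactly here: when $|K|$ is even, $\delta_\lambda(c_\lambda)$ is a $2$-torsion class in $H^2(k,K)$ and nothing seen so far makes it vanish. To decide, we must compute it from the $2$-torsion of $A$.

## Symmetric line bundles and quadratic functions on $A[2]$

Assume $\mathrm{char}\,k\neq2$ in this section. We describe $c_\lambda$ by a torsor of quadratic functions on the $\mathbf F_2$-vector space $A[2]=A[2](\bar k)$.

**The pairing $e_2$.** Let $F\in A^\vee[2](\bar k)$. The bundle $[2]^*F=F^2$ is trivial, so $F$ is the quotient of $A\times\mathbf A^1$ by $A[2]$ acting through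
$$x\cdot(a,v)=(a+x,\chi_F(x)v)$$
for a character $\chi_F$ of $A[2]$ (the quotient of $A$ by $A[2]$ is $A$ via $[2]$). Put $e_2(x,F)=\chi_F(x)\in\{\pm1\}$. This is the Weil pairing $A[2]\times A^\vee[2]\to\{\pm1\}$; it is perfect and Galois-compatible.

**The functions $e_*^M$ (Mumford).** Call $M$ symmetric if $[-1]^*M\cong M$. Let $\psi\colon M\to[-1]^*M$ be the isomorphism that is the identity on the fiber at $0$. For $x\in A[2]$ it maps the fiber $M(x)$ to $M(-x)=M(x)$, hence is multiplication by a scalar $e_*^M(x)$. The composite $[-1]^*\psi\circ\psi$ is an automorphism of $M$ that is the identity at $0$, so it is the identity, and $e_*^M(x)=\pm1$.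

For example, let $A$ be an elliptic curve and $M=\mathcal O(0)$. The map $f\mapsto f\circ[-1]$ acts as $+1$ on the fiber at $x\in A[2]$, $x\ne0$, where $1$ is a generator. It acts as $-1$ on the fiber at $0$, which is generated by $1/t$ with $t$ an odd uniformizer. Normalizing at $0$ means multiplying by $-1$: so $e_*^M(0)=1$ and $e_*^M(x)=-1$ for the three nonzero $x$.

By construction $e_*^{\sigma M}(\sigma x)=e_*^M(x)$ and $e_*^{M\otimes M'}=e_*^Me_*^{M'}$. Two formulas matter:
$$e_*^F(x)=e_2(x,F)\quad(F\in A^\vee[2]),\tag{2}$$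
$$e_*^M(x+y)=e_*^M(x)\,e_*^M(y)\,e_2(x,\phi_M(y))\quad(x,y\in A[2]).\tag{3}$$

For (2): the map $(a,v)\mapsto(-a,v)$ on $A\times\mathbf A^1$ commutes with the $A[2]$-action, because $-x=x$, and it induces $\psi$ on $F$, because at $a=0$ it is the identity. Let $2a=x\in A[2]$. Then $-a=a-x=a+x$, so $(a,v)\mapsto(a+x,v)\sim(a,\chi_F(x)^{-1}v)$.

For (3): since $t_y\circ[-1]=[-1]\circ t_{-y}=[-1]\circ t_y$, the map $t_y^*\psi$ is an isomorphism $t_y^*M\to[-1]^*t_y^*M$. At $0$ it is the scalar $e_*^M(y)$, so the normalized isomorphism is $e_*^M(y)^{-1}t_y^*\psi$. Evaluating at $x$ gives $e_*^{t_y^*M}(x)=e_*^M(x+y)e_*^M(y)$. On the other hand $t_y^*M=M\otimes\phi_M(y)$, so by multiplicativity and (2) this equals $e_*^M(x)e_2(x,\phi_M(y))$.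

**Symmetric $M$ with $\phi_M=\lambda$ exist over $\bar k$.** Take any $M_0$ with $\phi_{M_0}=\lambda$. As $\phi_{[-1]^*M_0}=\phi_{M_0}$, the class $[-1]^*M_0-M_0$ is in $\mathrm{Pic}^0$. Since multiplication by $2$ on $A^\vee$ is étale and surjective, there is $F\in A^\vee(\bar k)$ with $2F=[-1]^*M_0-M_0$. Then $[-1]^*(M_0+F)=M_0+2F-F=M_0+F$. Two symmetric $M$ differ by an $F$ with $F=[-1]^*F=-F$, so the symmetric $M$ with $\phi_M=\lambda$ form a torsor under $A^\vee[2]$.

**The class $\omega$.** Put $K=\ker\lambda$, $V=K\cap A[2]$, $W=\lambda(A[2])\subset A^\vee[2]$, so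
$$0\to V\to A[2]\xrightarrow{\lambda}W\to0\tag{4}$$
is exact. Define a bilinear form $\bar e$ on $A[2]$ with values in $\mathbf F_2$ by $e_2(x,\lambda y)=(-1)^{\bar e(x,y)}$. Formula (3) with $y=x$ gives $1=e_*^M(x)^2e_2(x,\lambda x)$, so $\bar e$ is alternating. As $e_2$ is perfect, $\bar e(\cdot,y)=0$ exactly when $\lambda y=0$: the radical is $V$. In particular $\dim W=\dim A[2]/V$ is even, which justifies the notation $2s$ in Theorem B. In characteristic $0$, $V=K[2]$ has dimension twice the number of even $d_i$, so $s$ is the number of odd $d_i$.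

**Definition.** Let $\mathcal Q$ be the set of functions $q\colon A[2]\to\mathbf F_2$ with $q(x+y)-q(x)-q(y)=\bar e(x,y)$ and $q|_V=0$. The group $W$ acts: $w=\lambda(y)$ sends $q$ to $q+\bar e(y,\cdot)$. This makes $\mathcal Q$ a $W$-torsor: it is nonempty because the alternating form induced on $A[2]/V$ has a quadratic refinement, and the difference of two elements is a linear form vanishing on $V$, which is $\bar e(y,\cdot)$ for a $y$ unique mod $V$. The group $G_k$ acts by $(\sigma q)(x)=q(\sigma^{-1}x)$. Put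
$$\omega=\omega_{A,\lambda}:=\delta[\mathcal Q]\in H^2(k,V),$$
where $[\mathcal Q]\in H^1(k,W)$ is the class of $\sigma\mapsto\sigma q_0-q_0$ for any $q_0\in\mathcal Q$, and $\delta$ is the connecting map of (4).

The class $\omega$ depends only on the Galois module $A[2]$ with its form $\bar e$. For instance, for $\lambda=\phi_{\mathcal O(0)}$ on an elliptic curve we have $V=0$ and $\omega=0$; the example above gives an element of $\mathcal Q$, the function equal to $1$ on all nonzero points.

**Lemma 2.** $[\mathcal Q]\in H^1(k,W)$ maps to $c_\lambda\in H^1(k,A^\vee)$. Consequently, in characteristic $0$, the image of $\omega$ in $H^2(k,K)$ is $\delta_\lambda(c_\lambda)$; so if $c_\lambda\in\lambda_*H^1(k,A)$, then $\omega\mapsto0\in H^2(k,K)$.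

*Proof.* For symmetric $M$ with $\phi_M=\lambda$ write $e_*^M=(-1)^{q_M}$. By (3), $q_M$ is a quadratic function with polar form $\bar e$. The map $M\mapsto q_M$ is Galois-equivariant, and by (2) it is equivariant for $A^\vee[2]$, which acts on functions through $A^\vee[2]=\mathrm{Hom}(A[2],\mathbf F_2)$. Both sides are torsors under this group, so $M\mapsto q_M$ is a bijection onto the set of all quadratic functions with polar form $\bar e$.

On the radical $V$ each $q_M$ is linear. As $e_2$ is perfect, every linear form on $V$ is the restriction of some $e_2(\cdot,F)$, so the $M$ with $q_M|_V=0$ form a nonempty torsor under $V^\perp\subset A^\vee[2]$. If $v\in V$ then $e_2(v,\lambda y)=(-1)^{\bar e(v,y)}=1$, so $W\subset V^\perp$; both have dimension $2g-\dim V$, so $V^\perp=W$. Choose $M$ with $q_M|_V=0$. Then $\sigma M$ has the same property, so $\sigma M-M\in W$. Write $\sigma M-M=\lambda(y)$. Then $\sigma q_M-q_M=q_{\sigma M}-q_M=\bar e(\cdot,y)$, which is the action of $\lambda(y)$ on $\mathcal Q$. So the single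 cocycle $\sigma\mapsto\sigma M-M$ represents both $[\mathcal Q]$ and $c_\lambda$.

The rest follows because (4) maps to $0\to K\to A\to A^\vee\to0$, compatibly with connecting maps, and from exactness of (1). $\square$

## The cases $s=0$, $s=1$, $s=g$

The dictionary $M\leftrightarrow q_M$ already proves Theorem B. Recall $\mathrm{char}\,k\ne2$.

**Case $s=0$.** Here $\lambda$ kills $A[2]$, so $\lambda=2\mu$ with $\mu\colon A\to A^\vee$ over $k$. Since $\lambda=\lambda^\vee$ and $\mathrm{Hom}(A,A^\vee)$ is torsion-free, $\mu=\mu^\vee$. Let $\mathcal P$ be the Poincaré bundle and $L=(1,\mu)^*\mathcal P$ on $X=A$. Translating $\mathcal P$ by $(a,\mu(a))$ changes it by $\mu(a)\boxtimes\mathcal P|_{\{a\}\times A^\vee}$; pulling back by $(1,\mu)$ gives $\mu(a)+\mu^\vee(a)$. So $\phi_L=\mu+\mu^\vee=\lambda$.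

**Case $s=1$.** Elements of $\mathcal Q$ factor through the $2$-dimensional space $A[2]/V$ and refine a nondegenerate alternating form there. Exactly one of them equals $1$ on all nonzero vectors (in coordinates, $x^2+xy+y^2$), so it is Galois-fixed. The corresponding symmetric $M$ is $G_k$-invariant, and since $A(k)\ne\emptyset$ it comes from a line bundle on $X=A$.

**Case $s=g$.** Then $V=0$ and $\lambda\colon A[2]\to A^\vee[2]$ is an isomorphism. The finite group scheme $K$ has trivial $2$-torsion; as its $2$-primary part is étale, $|K|$ is odd. Since $|K|=\deg\lambda=\chi(M)^2$, we have $\deg\lambda=d^2$ with $d$ odd. Let $M$ be symmetric over $\bar k$ with $\phi_M=\lambda$. Then $\sigma M-M\in A^\vee[2]$ equals $\lambda(b_\sigma)$ for a unique $b_\sigma\in A[2]$, and $b$ is a cocycle. The construction in Lemma 1(b) gives a torsor $X$, a point $x$ with $\sigma x=x+b_\sigma$, and an invariant class $\ell$ on $X_{\bar k}$.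

It remains to descend $\ell$. Let $\mathcal L$ be a line bundle in the class $\ell$ and choose isomorphisms $\theta_\sigma\colon\sigma\mathcal L\to\mathcal L$. Then $\theta_\sigma\circ\sigma(\theta_\tau)=\beta(\sigma,\tau)\theta_{\sigma\tau}$ with $\beta(\sigma,\tau)\in\bar k^\times$. The class $\beta\in\mathrm{Br}(k)$ of this $2$-cocycle vanishes exactly when the $\theta_\sigma$ can be rescaled to a descent datum, that is, when $\ell$ comes from $\mathrm{Pic}(X)$. We kill $\beta$ twice.

First, $\beta$ becomes $0$ over any finite extension over which $X$ has a point (rigidify there). The subset $A[2]+x\subset X(\bar k)$ is Galois-stable, because $\sigma(x+a)=x+b_\sigma+\sigma a$. So it is a finite étale $k$-scheme of degree $2^{2g}$, a disjoint union of spectra of fields $k_i$ with $\sum[k_i:k]=2^{2g}$. Each $[k_i:k]$ kills $\beta$, hence so does $2^{2g}$.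

Second, $\ell$ is ample, since it differs from an ample class by an element of $\mathrm{Pic}^0$ after identification with $A$, so $h^0(\ell)=\chi=d$. The $\theta_\sigma$ induce $\sigma$-semilinear maps on $H^0(X_{\bar k},\mathcal L)$, and their matrices $T_\sigma$ in a fixed basis satisfy $T_\sigma\,\sigma(T_\tau)=\beta(\sigma,\tau)T_{\sigma\tau}$. Determinants give
$$\det T_\sigma\cdot\sigma(\det T_\tau)=\beta(\sigma,\tau)^d\det T_{\sigma\tau},$$
so $d\beta=0$. As $d$ is odd, $\beta=0$, and $\ell$ comes from a line bundle $L$ on $X$ with $\phi_L=\lambda$. This proves Theorem B. $\blacksquare$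

So in dimension $3$ we must look at $s=2$, for instance at types $(1,1,n)$ with $n$ even. Products are no use: on a product of three elliptic curves with a product polarization, an external tensor product of line bundles does the job.

## From $H^2(V)$ to $H^2(K)$ by a quadratic twist

The obvious plan for a counterexample is to find $(A_0,\lambda_0)$ over some $k_0$ with $\omega_0\neq0$ in $H^2(k_0,V)$. This is not enough. By Lemma 2 the obstruction is the image of $\omega_0$ in $H^2(k_0,K_0)$. If $V=K_0[2]\subset 2K_0$, the sequence $0\to V\to K_0\xrightarrow{2}2K_0\to0$ shows that the kernel of $H^2(k_0,V)\to H^2(k_0,K_0)$ is the image of $H^1(k_0,2K_0)$, which nothing in the plan controls. The remedy is to pass to $k_0((z))$ and twist by $-1$ along $\sqrt z$. This leaves $A[2]$ and $\omega$ unchanged, but it changes $K$ so much that $H^1(k,2K)$ can be computed.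

**Lemma 3.** Let $k_0$ be a field of characteristic $0$ containing all roots of unity, and $(A_0,\lambda_0)$ a polarized abelian variety over $k_0$ with $K_0=\ker\lambda_0\cong(\mathbf Z/2^m)^2$, $m\ge2$, such that $(K_0/2K_0)^{G_{k_0}}=0$ and $\omega_0:=\omega_{A_0,\lambda_0}\ne0$ in $H^2(k_0,V)$. Let $k=k_0((z))$ and let $(A,\lambda)$ be the twist of $(A_0,\lambda_0)_k$ by $k(\sqrt z)/k$ via $[-1]$. Then $c_\lambda\notin\lambda_*H^1(k,A)$.

*Proof.*

**Step 1: the Galois group and the twisted modules.** By Puiseux, $\bar k=\bigcup k'((z^{1/n}))$ over finite $k'/k_0$ and $n\ge1$. Fix compatible roots $z^{1/n}$. The automorphisms fixing all of them form a subgroup that maps isomorphically to $G_0:=G_{k_0}$. The inertia group $I\cong\varprojlim\mu_n$ is normalized by $G_0$ through the cyclotomic character, which is trivial by hypothesis. So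
$$G_k=G_0\times I,\qquad I\cong\widehat{\mathbf Z}\text{ topologically generated by some }\tau.$$
For $\sigma\in G_k$ let $\bar\sigma$ be its image in $G_0$. The torsion of $A_0$ is defined over $\bar k_0$, so $G_k$ acts on it through $G_0$. Let $\chi\colon G_k\to\{\pm1\}$ be the character of $k(\sqrt z)$: it is trivial on $G_0$, and $\chi(\tau)=-1$. As $\lambda_0$ commutes with $-1$, it gives a polarization $\lambda$ on $A$. The module $K=\ker\lambda$ is $K_0$ with the action $\sigma*\kappa=\chi(\sigma)\bar\sigma\kappa$. On $2$-torsion signs do not matter, so $A[2]=A_0[2]$ with the same form, and $\omega_{A,\lambda}=\inf\omega_0$, inflated along $G_k\to G_0$.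

**Step 2: a class $y$ that would kill $\inf\omega_0$, and its restriction to inertia.** Suppose $c_\lambda\in\lambda_*H^1(k,A)$. By Lemma 2, $\inf\omega_0$ maps to $0$ in $H^2(k,K)$, so there is $y\in H^1(k,2K)$ with $\partial y=\inf\omega_0$, where $\partial$ comes from $0\to V\to K\xrightarrow2 2K\to0$. The restriction of $y$ to $I$ lies in $H^1(I,2K)^{G_0}$. Since $I\cong\widehat{\mathbf Z}$ with generator $\tau$ acting as $-1$, evaluation at $\tau$ gives $H^1(I,2K)=2K/(\tau-1)2K=2K/4K$. As $G_0$ commutes with $\tau$ and $\chi=1$ on $G_0$, it acts on this group through its original action. Multiplication by $2$ induces a surjection $K_0/2K_0\to2K_0/4K_0$ of groups of order $4$ (here $m\ge2$), so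
$$H^1(I,2K)^{G_0}=(2K/4K)^{G_0}\cong(K_0/2K_0)^{G_0}=0.$$
By inflation–restriction $y$ is inflated from $y_0\in H^1(G_0,(2K)^I)$, and $(2K)^I=(2K)[2]=V$, again because $m\ge2$.

**Step 3: computing $\partial y$.** Represent $y_0$ by a cocycle $G_0\to V$, denoted by the same letter. Choose $\varsigma\colon V\to K$ with $\varsigma(0)=0$ and $2\varsigma(x)=x$, and put $\tilde y(\sigma)=\varsigma(y_0(\bar\sigma))$. Then $\partial y$ is represented by
$$\tilde y(\sigma)+\chi(\sigma)\bar\sigma\tilde y(\rho)-\tilde y(\sigma\rho)=\bigl[\tilde y(\sigma)+\bar\sigma\tilde y(\rho)-\tilde y(\sigma\rho)\bigr]+f(\sigma,\rho),$$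
where $f(\sigma,\rho)=(\chi(\sigma)-1)\bar\sigma\tilde y(\rho)$. So $f(\sigma,\rho)=0$ if $\chi(\sigma)=1$, and $f(\sigma,\rho)=-2\bar\sigma\tilde y(\rho)=\bar\sigma y_0(\bar\rho)$ if $\chi(\sigma)=-1$ (signs are irrelevant in $V$). Since $\varsigma$ takes values in $K_0[4]$, the bracket is the inflation of a cocycle for $\partial_0y_0$, where $\partial_0\colon H^1(G_0,V)\to H^2(G_0,V)$ is the connecting map of $0\to V\to K_0[4]\xrightarrow2V\to0$. Hence $f$ is a $2$-cocycle with class $\inf(\omega_0-\partial_0y_0)$, and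
$$f=\inf(\eta)+dh,\qquad dh(\sigma,\rho)=h(\sigma)+\sigma h(\rho)-h(\sigma\rho),$$
with a normalized $2$-cocycle $\eta$ of $G_0$ representing $\omega_0-\partial_0y_0$ and some continuous $h\colon G_k\to V$.

**Step 4: the extra term $f$ forces $y_0=0$.** For $g\in G_0$ compute $f(\tau,g)-f(g,\tau)$ in two ways. By definition $f(\tau,g)=y_0(g)$ and $f(g,\tau)=0$. From the other expression, $\eta(1,g)-\eta(g,1)=0$, and since $\tau g=g\tau$ and $\tau$ acts trivially on $V$,
$$dh(\tau,g)-dh(g,\tau)=\bigl(h(\tau)+h(g)-h(\tau g)\bigr)-\bigl(h(g)+gh(\tau)-h(g\tau)\bigr)=h(\tau)-gh(\tau).$$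
So $y_0(g)=h(\tau)-gh(\tau)$ is a coboundary. Hence $y=0$ and $\inf\omega_0=\partial y=0$. Restricting to the subgroup $G_0\subset G_k$ gives $\omega_0=0$, a contradiction. $\square$

We now need $(A_0,\lambda_0)$ satisfying the hypotheses of Lemma 3. The hard one is $\omega_0\ne0$.

## The generic threefold of type $(1,1,2^m)$ and a torus that detects $\omega$

Fix $m\ge4$ and $n=2^m$. Let $\Lambda=P\oplus R$, where $P$ has basis $p_1,p_2,p_3$ and $R$ has basis $e_1,e_2,e_3$, with the alternating form
$$E(P,P)=E(R,R)=0,\qquad E(p_i,e_j)=d_i\delta_{ij},\qquad(d_1,d_2,d_3)=(1,1,n).$$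
Let $\Gamma=\mathrm{Aut}(\Lambda,E)$. The radical of $E$ mod $2$ on $\Lambda/2$ is $V=\langle\bar p_3,\bar e_3\rangle$. Exactly as before, let $\mathcal Q$ be the set of quadratic functions on $\Lambda/2$ with polar form $E$ mod $2$ that vanish on $V$. It is a torsor under $W=(\Lambda/2)/V$, with $w$ adding $E(w,\cdot)$. For any group mapping to $\mathrm{Aut}(\Lambda/2,E)$ put $\omega=\delta[\mathcal Q]\in H^2(\,\cdot\,,V)$, using $0\to V\to\Lambda/2\to W\to0$. Let $\mathrm{pr}\colon V\to\mathbf F_2$ be the $\bar p_3$-coefficient; it is equivariant for groups acting trivially on $V$. Finally, for $\nu=3^r$ with $r\ge1$, put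
$$\Gamma_\nu=\{\gamma\in\Gamma:\gamma\equiv1\bmod\nu\},\qquad\Gamma'=\{\gamma\in\Gamma_\nu:\gamma|_V=1\}.$$

**The moduli variety.** Take $\nu$ large enough that abelian threefolds with a polarization of degree $n^2$ and a basis of the $\nu$-torsion have a quasi-projective fine moduli scheme (Mumford, *GIT*, Thm. 7.9). Let $\mathcal M$ be its open and closed part over $\mathbf C$ where the type is $(1,1,n)$. It is smooth of pure dimension $6$, because deformations of polarized abelian varieties in characteristic $0$ are unobstructed. Fix a basis of $\Lambda/\nu$. Let $\mathcal Y\subset\mathcal M$ be the union of the connected components over whose points $x$ the level structure is induced by an isometry $(\Lambda,E)\cong(H_1(\mathcal A_x,\mathbf Z),E_\lambda)$, and let $\widetilde{\mathcal Y}\to\mathcal Y(\mathbf C)$ be the covering parametrizing such isometries. Two isometries inducing the same level structure differ by an element of $\Gamma_\nu$, so this is a principal $\Gamma_\nu$-covering. The period map from $\widetilde{\mathcal Y}$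 to the Siegel space $\mathfrak H_3$ of complex structures on $\Lambda\otimes\mathbf R$ for which $E$ is a Riemann form is holomorphic and $\Gamma_\nu$-equivariant. It is bijective by Riemann's theorem: polarized complex abelian varieties are equivalent to polarized lattices with complex structure. A holomorphic bijection between complex manifolds of equal dimension is biholomorphic. Hence $\mathcal Y(\mathbf C)=\Gamma_\nu\backslash\mathfrak H_3$ is connected and nonempty, $\Gamma_\nu$ acts freely, and, since $\mathfrak H_3$ is contractible, $\pi_1(\mathcal Y(\mathbf C))=\Gamma_\nu$, with monodromy on $H_1$ of the fibers equal to $\Lambda$ with its form $E$.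

Let $k_0=\mathbf C(\mathcal Y)$ and let $(A_0,\lambda_0)$ be the generic fiber of the universal family. As $\mathcal Y$ is normal and torsion is finite étale over $\mathcal Y$, the group $G_{k_0}$ acts on torsion through its surjection onto $\pi_1^{\text{ét}}(\mathcal Y)=\widehat{\Gamma_\nu}$ (Riemann existence theorem). We have $A_0[2]\cong\Lambda/2$ with $\bar e=E$ mod $2$, and
$$K_0\cong\Lambda^*/\Lambda=\langle p_3/n,\,e_3/n\rangle\cong(\mathbf Z/n)^2,\qquad\Lambda^*=\{x\in\Lambda\otimes\mathbf Q:E(x,\Lambda)\subset\mathbf Z\}.$$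

**Lemma 4.** $(K_0/2K_0)^{G_{k_0}}=0$.

*Proof.* $\Gamma_\nu$ contains the maps that act on $\langle p_3,e_3\rangle$ by $\begin{pmatrix}1&\nu\\0&1\end{pmatrix}$ or $\begin{pmatrix}1&0\\\nu&1\end{pmatrix}$ and fix the other basis vectors. Since $\nu$ is odd, on $K_0/2K_0=\mathbf F_2^2$ they act as the two elementary matrices. The first fixes only one nonzero vector, the class of $p_3/n$; the second fixes only the class of $e_3/n$. So there is no nonzero common fixed vector. $\square$

**What could go wrong with $\omega_0$.** It is natural to show $\omega\neq0$ in the cohomology of $\Gamma'$ and pass to the function field. But restriction to the generic point kills classes. Look at an elliptic curve $C$ over $\mathbf C$ in place of a moduli space: $H^2(C,\mathbf F_2)=H^2(\mathbf Z^2,\mathbf F_2)=\mathbf F_2$ is generated by $c_1(\mathcal O(\mathrm{pt}))$ mod $2$, and this becomes $0$ on $C\setminus\mathrm{pt}$, where $\mathcal O(\mathrm{pt})$ is trivial. So mod $2$ Chern classes die. We shall see that nothing else dies,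 and we therefore want a test for $\omega$ on which all Chern classes are zero.

**Values on commuting pairs.** Let $\varphi$ be a $2$-cocycle of a group $H$ with values in a trivial module, and $\hat H$ the corresponding central extension. If $s,t\in H$ commute, then $[s|t]-[t|s]$ is a $2$-cycle in the bar complex, because $\partial[s|t]=[t]-[st]+[s]$. The value of $\varphi$ on it is
$$\varphi(s,t)-\varphi(t,s)=[\hat s,\hat t],$$
the commutator of arbitrary lifts. (Compare $\hat s\hat t=(\varphi(s,t),st)$ with $\hat t\hat s=(\varphi(t,s),ts)$.) It depends only on the cohomology class, and on an abelian subgroup it is bimultiplicative in $(s,t)$. For example, the integral Heisenberg group, a central extension of $\mathbf Z^2$ by $\mathbf Z$, has value $\pm1$ on a basis of $\mathbf Z^2$. Geometrically, $s,t$ give a map from a torus to a space with fundamental group $H$, and we integrate the class over the torus.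

**Lemma 5.** Suppose there are commuting $s,t\in\Gamma'$ such that every $\xi\in H^2(\Gamma',\mathbf Q)$ vanishes on $[s|t]-[t|s]$, while $\mathrm{pr}_*\omega\in H^2(\Gamma',\mathbf F_2)$ takes the value $1$ on it. Then $\omega_0=\omega_{A_0,\lambda_0}\neq0$ in $H^2(k_0,V)$.

*Proof.*

**Step 1: put $\omega$ on a variety.** Let $\mathcal Y'\to\mathcal Y$ be the connected finite étale cover with $\mathcal Y'(\mathbf C)=\Gamma'\backslash\mathfrak H_3$, and $k_0'=\mathbf C(\mathcal Y')$. On $\Gamma'$ and on $G_{k_0'}$ the module $V$ is trivial. Let $\Phi$ be the image of $\Gamma'\to\mathrm{Aut}(\Lambda/2)$, a finite group, and $\omega_\Phi=\mathrm{pr}_*\omega\in H^2(\Phi,\mathbf F_2)$. The $\Phi$-covering of $\mathcal Y'$ gives a map $H^2(\Phi,\mathbf F_2)\to H^2_{\text{ét}}(\mathcal Y',\mathbf F_2)$ (Hochschild–Serre), compatible with restriction to the generic point and with the comparison isomorphism to $H^2(\mathcal Y'(\mathbf C),\mathbf F_2)=H^2(\Gamma',\mathbf F_2)$. Let $\omega_1$ be the image of $\omega_\Phi$.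 Then $\omega_1$ equals $\mathrm{pr}_*\omega$ in $H^2(\Gamma',\mathbf F_2)$, and it restricts to $\mathrm{pr}_*(\omega_0|_{k_0'})$ in $H^2(k_0',\mathbf F_2)$, because $\omega$ is built only from the module $\Lambda/2$ with its form.

**Step 2: if $\omega_0=0$, then $\omega_1$ is a Kummer class.** Suppose $\omega_0=0$. Then $\omega_1\mapsto0$ in $H^2(k_0',\mu_2)=\mathrm{Br}(k_0')[2]$. As $\mathcal Y'$ is regular and integral, $H^2_{\text{ét}}(\mathcal Y',\mathbf G_m)\to\mathrm{Br}(k_0')$ is injective (Grothendieck; Milne, *Étale Cohomology*, III.2.22). So $\omega_1$ maps to $0$ in $H^2_{\text{ét}}(\mathcal Y',\mathbf G_m)$, and the Kummer sequence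
$$0\to\mathrm{Pic}(\mathcal Y')/2\to H^2_{\text{ét}}(\mathcal Y',\mu_2)\to H^2_{\text{ét}}(\mathcal Y',\mathbf G_m)[2]\to0$$
shows that $\omega_1$ is the Kummer class of some $\mathcal L\in\mathrm{Pic}(\mathcal Y')$.

**Step 3: Kummer classes are Chern classes mod $2$.** On $\mathcal Y'(\mathbf C)$ map the exponential sequence $0\to\mathbf Z\to\mathcal O\xrightarrow{e^{2\pi if}}\mathcal O^*\to0$ to the Kummer sequence $0\to\mu_2\to\mathcal O^*\xrightarrow{2}\mathcal O^*\to0$ by $\mathbf Z\to\mu_2$, $f\mapsto e^{\pi if}$, and $\mathrm{id}_{\mathcal O^*}$. This commutes, since $(e^{\pi if})^2=e^{2\pi if}$. So the Kummer class of $\mathcal L$ is $c_1(\mathcal L)$ mod $2$, up to an irrelevant sign, with $c_1(\mathcal L)\in H^2(\mathcal Y'(\mathbf C),\mathbf Z)=H^2(\Gamma',\mathbf Z)$.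

**Step 4: evaluate on the torus.** The integer $c_1(\mathcal L)([s|t]-[t|s])$ is $0$, because it can be computed in $\mathbf Q$. So $\omega_1$ has value $0$ on the cycle. But its value is $1$. Contradiction. $\square$

## A commuting pair $T_B$, $g_a$ in $\mathrm{Aut}(\Lambda,E)$

We look for the pair among two simple kinds of isometries. Via $p\mapsto E(p,\cdot)$ identify
$$P=\{y\in\mathrm{Hom}(R,\mathbf Z):n\mid y(e_3)\},\quad p_i=d_ie_i^*,\quad y=y(e_1)p_1+y(e_2)p_2+\tfrac{y(e_3)}n\,p_3.\tag{5}$$

**Definition.** For a symmetric integral form $B'$ on $R$ with $B'(e_3,R)\subset n\mathbf Z$, let $T_{B'}$ be the identity on $P$ and $q\mapsto q+B'(q,\cdot)$ on $R$. The condition says $B'(q,\cdot)\in P$. It preserves $E$, since $E(T_{B'}q,T_{B'}q')=B'(q,q')-B'(q',q)=0$ for $q,q'\in R$, and $E(p,T_{B'}q)=E(p,q)$ for $p\in P$.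

**Definition.** For $a'\in GL(R)$ with $a'e_3\in\mathbf Ze_3+nR$, let $g_{a'}$ be $a'$ on $R$ and $y\mapsto y\circ a'^{-1}$ on $P$. The lattice $\mathbf Ze_3+nR$ is mapped into itself by $a'$, hence onto itself (compare indices in $R$), so $a'^{-1}$ satisfies the same condition. Thus $y(a'^{-1}e_3)\in\mathbf Zy(e_3)+n\mathbf Z\subset n\mathbf Z$, so $g_{a'}$ maps $P$ to $P$, and $E$ is clearly preserved.

One computes $g_{a'}T_{B'}g_{a'}^{-1}q=g_{a'}(a'^{-1}q+B'(a'^{-1}q,\cdot))$, that is,
$$g_{a'}T_{B'}g_{a'}^{-1}=T_{B''},\qquad B''=B'(a'^{-1}\cdot,a'^{-1}\cdot).\tag{6}$$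
So $g_a$ and $T_B$ commute exactly when $a$ is an isometry of $B$.

**Which pairs detect $\omega$.** Take $q_0(p+q)=E(p,q)$ mod $2$ for $p\in P$, $q\in R$. Its polar form is $E$ mod $2$, and it vanishes on $V$ since $E(p_3,e_3)=n$ is even, so $q_0\in\mathcal Q$. Let $w_\gamma=\gamma q_0-q_0\in W$, with $\gamma q_0=q_0\circ\gamma^{-1}$. For lifts $\hat w_\gamma\in\Lambda/2$ the class $\omega$ is represented by $\hat w_\gamma+\gamma\hat w_{\gamma'}-\hat w_{\gamma\gamma'}$, so its value on $[s|t]-[t|s]$ is
$$(s-1)\hat w_t-(t-1)\hat w_s.\tag{7}$$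
Clearly $w_{g_a}=0$, and we lift it by $0$. And $q_0(T_B^{-1}(p+q))-q_0(p+q)=-B(q,q)$, which mod $2$ is the linear form $\mathscr l(q)=B(q,q)$ in $q$. If $B_{33}$ is even, then $\hat w_{T_B}$ may be taken to be $B_{11}\bar p_1+B_{22}\bar p_2$, by (5). So for commuting $T_B,g_a$ that act trivially on $V$, the value of $\mathrm{pr}_*\omega$ is the $\bar p_3$-coefficient of $(g_a-1)(B_{11}\bar p_1+B_{22}\bar p_2)$.

Put $y=B_{11}e_1^*+B_{22}e_2^*\in P$ and write $ae_3=ue_3+nx$ with $u$ odd. The $p_3$-coefficient of $(g_a-1)y$ is $y(a^{-1}e_3)/n$. From $e_3=a^{-1}(ue_3+nx)$ we get $u\,y(a^{-1}e_3)=y(e_3)-n\,y(a^{-1}x)=-n\,y(a^{-1}x)$. Since $y\equiv\mathscr l$ mod $2$ and $\mathscr l$ is $a$-invariant, the value is $\mathscr l(a^{-1}x)=\mathscr l(x)=B(x,x)$ mod $2$. So we want $B(x,x)$ odd.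

Now invariance at $e_3$, $B(ae_3,ae_3)=B(e_3,e_3)$, is a constraint. Triviality on $V$ will need $B_{33}=2nb$ with $b\in\mathbf Z$; write also $B(e_3,x)=nf$. The constraint, divided by $n$, is
$$2b(u^2-1)+2unf+nB(x,x)=0.$$
For $u=1$, the simplest choice, it says $B(x,x)=-2f$, which is even: no such pair works. So take $u=1+c$ with $n=4c$, and $x=e_1$, $b=1$, $f=0$. Then $2(2c+c^2)+4cB_{11}=0$, that is, $B_{11}=-(1+\tfrac c2)$, which is odd exactly when $4\mid c$. This is why $m\ge4$: from now on
$$c=2^{m-2},\qquad n=4c,\qquad 4\mid c.$$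

The rest is forced by two more decisions. First, $a=1+N$ is to be unipotent (needed in the next section) with $Ne_1=e_2$ and $Ne_3=4ce_1+ce_3$. Write $Ne_2=\alpha e_1+\beta e_2+\gamma e_3$. The characteristic polynomial of $N$ must be $T^3$: the trace gives $\beta=-c$, the sum of the principal $2\times2$ minors, $-\alpha-c^2$, gives $\alpha=-c^2$, and $\det N=-\alpha c+4c\gamma=0$ gives $\gamma=-\tfrac{c^2}4$. Second, $B_{13}=0$, $B_{33}=8c$, $B_{11}=-(1+\frac c2)$, and invariance at $(e_1,e_1)$, $(e_3,e_1)$, $(e_2,e_1)$ reads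
$$2B_{12}+B_{22}=0,\qquad4c(B_{11}+B_{12})+(1+c)B_{23}=0,$$
$$-c^2(B_{11}+B_{12})+(1-c)(B_{12}+B_{22})-\tfrac{c^2}4B_{23}=B_{12}.$$
With $\Sigma=B_{11}+B_{12}$, eliminating $B_{22}$ and $B_{23}$ gives $\Sigma\,\frac{2+c}{1+c}=(2-c)B_{11}$, so $\Sigma=-\frac12(2-c)(1+c)$, and $B_{12}=\frac{c^2}2$, $B_{22}=-c^2$, $B_{23}=4c-2c^2$. The remaining identities have to be verified.

**Definition (the pair).**
$$ae_1=e_1+e_2,\quad ae_2=-c^2e_1+(1-c)e_2-\tfrac{c^2}4e_3,\quad ae_3=ne_1+(1+c)e_3,$$
$$B=\begin{pmatrix}-(1+\frac c2)&\frac{c^2}2&0\\[2pt]\frac{c^2}2&-c^2&4c-2c^2\\[2pt]0&4c-2c^2&8c\end{pmatrix}.$$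

For $m=4$ we have $c=4$, $n=16$, and (columns are images of basis vectors)
$$a=\begin{pmatrix}1&-16&16\\1&-3&0\\0&-4&5\end{pmatrix},\qquad B=\begin{pmatrix}-3&8&0\\8&-16&-16\\0&-16&32\end{pmatrix}.$$

**Step 1: $a$ is unipotent.** With $N=a-1$: $N^2e_2=-c^2e_2-c\,Ne_2-\tfrac{c^2}4(4ce_1+ce_3)=0$ on inserting $Ne_2=-c^2e_1-ce_2-\frac{c^2}4e_3$. So $N^3e_1=N^2e_2=0$. Also $N^2e_3=4ce_2+c(4ce_1+ce_3)=-4Ne_2$, so $N^3e_3=-4N^2e_2=0$. Hence $N^3=0$, $\det a=1$, and $a^{-1}=1-N+N^2$.

**Step 2: $B(az,az')=B(z,z')$.** The values of the functionals $B(ae_i,\cdot)$ on $(e_1,e_2,e_3)$ are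
$$\begin{aligned}B(ae_1,\cdot)&:\ \bigl(-1-\tfrac c2+\tfrac{c^2}2,\ -\tfrac{c^2}2,\ 4c-2c^2\bigr),\\ B(ae_2,\cdot)&:\ \bigl(\tfrac32c^2,\ -c^2,\ 4c-6c^2\bigr),\\ B(ae_3,\cdot)&:\ \bigl(-4c-2c^2,\ 4c+2c^2,\ 8c+8c^2\bigr).\end{aligned}$$
The second line, for example, is $-c^2(B_{11},B_{12},0)+(1-c)(B_{12},B_{22},B_{23})-\frac{c^2}4(0,B_{23},B_{33})$. Evaluating on $ae_1=(1,1,0)$, $ae_2=(-c^2,1-c,-\frac{c^2}4)$, $ae_3=(4c,0,1+c)$:
$$\begin{aligned}
B(ae_1,ae_1)&=-1-\tfrac c2+\tfrac{c^2}2-\tfrac{c^2}2=-(1+\tfrac c2),\\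
B(ae_2,ae_1)&=\tfrac32c^2-c^2=\tfrac{c^2}2,\\
B(ae_3,ae_1)&=-4c-2c^2+4c+2c^2=0,\\
B(ae_2,ae_2)&=-\tfrac32c^4-c^2+c^3-c^3+\tfrac32c^4=-c^2,\\
B(ae_3,ae_2)&=4c^3+2c^4+(4c+2c^2)(1-c)-2c^3-2c^4=4c-2c^2,\\
B(ae_3,ae_3)&=-16c^2-8c^3+(1+c)(8c+8c^2)=8c.
\end{aligned}$$

**Step 3: both lie in $\Gamma$, commute, and act trivially on $V$.** Since $4c-2c^2=n(1-\frac c2)$ and $8c=2n$, we have $B(e_3,R)\subset n\mathbf Z$ and $B_{33}/n=2$. And $ae_3\in\mathbf Ze_3+nR$. So $T_B,g_a\in\Gamma$; they commute by (6) and Step 2. On $V$: $T_Bp_3=p_3$ and $T_Be_3=e_3+(4c-2c^2)p_2+2p_3\equiv e_3$ mod $2$; $g_ae_3=ne_1+(1+c)e_3\equiv e_3$ mod $2$. Finally $g_ap_3=n\,e_3^*\circ a^{-1}$ has $p_1,p_2$-coefficients divisible by $n$, and its $p_3$-coefficient is the $e_3$-coefficient of $a^{-1}e_3=e_3-Ne_3+N^2e_3$, namely $1-c+c^2$, which is odd. So $g_ap_3\equiv p_3$ mod $2$.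

**Lemma 6.** On $\langle T_B,g_a\rangle$ the class $\mathrm{pr}_*\omega$ takes the value $1$ on $[T_B|g_a]-[g_a|T_B]$. For odd $r$ it takes the value $1$ on $[T_B^r|g_a^r]-[g_a^r|T_B^r]$.

*Proof.* By the computation leading to (7), with $B_{22}$ and $B_{33}$ even and $B_{11}$ odd, we may take $\hat w_{g_a}=0$ and $\hat w_{T_B}=\bar p_1$. So the value is the $\bar p_3$-coefficient of $(g_a-1)\bar p_1$. Now $g_ap_1=e_1^*\circ a^{-1}$, and the $e_1$-coefficients of $a^{-1}e_i=e_i-Ne_i+N^2e_i$ are
$$i=1:\ 1-c^2,\qquad i=2:\ c^2,\qquad i=3:\ -4c+4c^2=n(c-1),$$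
using $N^2e_1=Ne_2$, $N^2e_2=0$, $N^2e_3=-4Ne_2$. By (5), $g_ap_1=(1-c^2)p_1+c^2p_2+(c-1)p_3\equiv p_1+p_3$ mod $2$. The value is $1$. By bimultiplicativity the value on $r$-th powers is $r^2=1$ in $\mathbf F_2$ for $r$ odd. $\square$

Put
$$s=T_B^\nu=T_{\nu B},\qquad t=g_a^\nu=g_{a^\nu}.$$
Since $\nu$ is odd, Lemma 6 gives the second hypothesis of Lemma 5, once we know $s,t\in\Gamma'$.

## Rational degree-two classes vanish on the pair

**Lemma 7.** The elements $s,t$ lie in $\Gamma'$ and commute, and every $\xi\in H^2(\Gamma',\mathbf Q)$ vanishes on the cycle $[s|t]-[t|s]$.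

The idea is that $s$ lies in an abelian group $S$ on which a congruence subgroup $G$ of $SL_3(\mathbf Z)$ acts, with $t\in G$. A central extension by $\mathbf Q$ over $S$ will turn out to be a representation of $\mathfrak{sl}_3$, and complete reducibility splits it.

*Proof.* Let
$$G=\{a'\in SL(R):a'\equiv1\bmod\nu,\ a'e_3\in\mathbf Ze_3+nR\},$$
and let $S$ be the group of all $T_{B'}$ with $B'\in\nu\,\mathrm{Sym}_3(\mathbf Z)$, $B'(e_3,R)\subset n\mathbf Z$, $B'_{33}\in2n\mathbf Z$.

**Step 0: $S$ and $G$ lie in $\Gamma'$, $G$ normalizes $S$, $s\in S$, $t\in G$.** As $\gcd(\nu,n)=1$, an element $y\in P$ with all $y(e_i)\in\nu\mathbf Z$ lies in $\nu P$, by (5). Apply this to $y=B'(q,\cdot)$ and to $y'\circ a'^{-1}-y'$ for $y'\in P$: all $T_{B'}\in S$ and all $g_{a'}$ with $a'\in G$ are $\equiv1$ mod $\nu$. They act trivially on $V$: $T_{B'}e_3=e_3+B'_{13}p_1+B'_{23}p_2+\frac{B'_{33}}np_3$ with even coefficients at the $p_i$, and $T_{B'}p_3=p_3$. Next, $g_{a'}e_3\equiv a'_{33}e_3$ mod $2$, with $a'_{33}$ odd because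 the third column of $a'$ is $(0,0,a'_{33})$ mod $2$ and $\det a'=1$. And $g_{a'}p_3=n\,e_3^*\circ a'^{-1}\equiv(a'^{-1})_{33}p_3$ mod $2$, again with an odd coefficient, since $a'^{-1}\in G$.

For normalization use (6). Write $a'^{-1}e_3=u'e_3+nx$. Then $B'(a'^{-1}e_3,R)\subset n\mathbf Z$, and
$$B'(a'^{-1}e_3,a'^{-1}e_3)=u'^2B'_{33}+2u'nB'(e_3,x)+n^2B'(x,x)\in2n\mathbf Z,$$
since $n$ is even. Finally $\nu B$ satisfies the conditions defining $S$, so $s\in S$. And $a^\nu=1+\nu N+\binom\nu2N^2\equiv1$ mod $\nu$ ($\nu$ is odd), while $a$ preserves $\mathbf Ze_3+nR$, so $t\in G$. Of course $s$ and $t$ commute.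

Regard $G$ as a subgroup of $\Gamma'$, and let $1\to\mathbf Q\to\mathcal E\to SG\to1$ be the central extension given by $\xi|_{SG}$. We must show $[\hat s,\hat t]=0$.

**Step 1: the preimage $\hat S$ of $S$ in $\mathcal E$ is abelian.** The commutator pairing $S\times S\to\mathbf Q$ is bilinear and $G$-invariant, and it extends to a bilinear form on $S_{\mathbf Q}=S\otimes\mathbf Q=\mathrm{Sym}^2((\mathbf Q^3)^*)$. Put $D=\nu n$. The group $G$ contains all elements of $SL(R)$ that are $\equiv1$ mod $D$, in particular all $1+Dv\,e_{ij}$ with $v\in\mathbf Z$, $i\ne j$ (matrix units). The Zariski closure of $G$ therefore contains all the subgroups $\{1+ve_{ij}\}$, which generate $SL_3$. So $G$ is Zariski dense in $SL_3$, and the form is $SL_3$-invariant. Over $\bar{\mathbf Q}$ the central element $\zeta\cdot1$, with $\zeta$ a primitive cube root of unity, acts on $\mathrm{Sym}^2((\bar{\mathbf Q}^3)^*)$ by $\zeta^{-2}$, hence on bilinear forms on it by $\zeta^4\ne1$. An invariant bilinear form is therefore $0$.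

**Step 2: an action of $\mathfrak{sl}_3$.** $G$ acts on $\hat S$ by conjugation by lifts; this is well defined because $\mathbf Q$ is central. Put $U=\hat S\otimes_{\mathbf Z}\mathbf Q$. As $S$ is free abelian, $\hat S\cong\mathbf Q\times S$ is torsion-free, so $\hat S\subset U$, and
$$0\to\mathbf Q\to U\to S_{\mathbf Q}\to0\tag{8}$$
is an exact sequence of $G$-representations, with $\mathbf Q$ trivial. Let $\rho$ be the representation on $U$.

Since $a$ is unipotent, there is a $\mathbf Z$-basis of $R$ in which $a$ is upper unitriangular. From now on matrix units $e_{ij}$ refer to this basis, and $x_{ij}(v)=1+ve_{ij}$. For $v\in D\mathbf Z$ these lie in $G$. The operator $\rho(x_{ij}(D))$ is unipotent, since it is unipotent on $S_{\mathbf Q}$ and trivial on $\mathbf Q$. Put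
$$X_{ij}=\tfrac1D\log\rho(x_{ij}(D))\in\mathfrak{gl}(U).$$

If $j\ne k$ and $i\ne l$, then $x_{ij}(D)$ and $x_{kl}(D)$ commute, so
$$[X_{ij},X_{kl}]=0\qquad(j\ne k,\ i\ne l).\tag{9}$$

For $i,j,k$ distinct,
$$[X_{ij},X_{jk}]=X_{ik}.\tag{10}$$
To see this, put $x=\rho(x_{ij}(D))$, $y=\rho(x_{jk}(D))$, $z=\rho(x_{ik}(D))$, with logarithms $X^\circ,Y^\circ,Z^\circ$. Then $z$ commutes with $x$ and $y$. Since $(1+De_{ij})De_{jk}(1-De_{ij})=De_{jk}+D^2e_{ik}$, we have $xyx^{-1}=z^Dy$. Taking logarithms, $\mathrm{Ad}(x)Y^\circ=Y^\circ+DZ^\circ$ and $\mathrm{Ad}(x)Z^\circ=Z^\circ$. So $(\mathrm{Ad}(x)-1)Y^\circ=DZ^\circ$ and $(\mathrm{Ad}(x)-1)^2Y^\circ=0$, and, as $\mathrm{ad}\,X^\circ=\log\mathrm{Ad}(x)$,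
$$[X^\circ,Y^\circ]=(\mathrm{Ad}(x)-1)Y^\circ-\tfrac12(\mathrm{Ad}(x)-1)^2Y^\circ+\dots=DZ^\circ.$$
Dividing by $D^2$ gives (10).

Put $H_{ij}=[X_{ij},X_{ji}]=-H_{ji}$. For $i,j,k$ distinct, the Jacobi identity and (10) give
$$H_{ik}=[[X_{ij},X_{jk}],X_{ki}]=[X_{ij},[X_{jk},X_{ki}]]-[X_{jk},[X_{ij},X_{ki}]]=[X_{ij},X_{ji}]+[X_{jk},X_{kj}]=H_{ij}+H_{jk}.$$
So $e_{ij}\mapsto X_{ij}$, $e_{ii}-e_{jj}\mapsto H_{ij}$ is a well-defined linear map $\mathfrak{sl}_3(\mathbf Q)\to\mathfrak{gl}(U)$. It is a Lie homomorphism. The brackets of two $X$'s are (9), (10) and the definition of $H_{ij}$. For the others, let $m'$ be the third index besides $i,j$. By Jacobi,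
$$[H_{ij},X_{kl}]=[X_{ij},[X_{ji},X_{kl}]]-[X_{ji},[X_{ij},X_{kl}]].$$
With $(k,l)=(i,m')$ the right side is $[X_{ij},X_{jm'}]-0=X_{im'}$. With $(k,l)=(m',i)$ it is $0-[X_{ji},-X_{m'j}]=-[X_{m'j},X_{ji}]=-X_{m'i}$. Exchanging $i$ and $j$ and using $H_{ij}=-H_{ji}$ gives $[H_{ij},X_{jm'}]=-X_{jm'}$ and $[H_{ij},X_{m'j}]=X_{m'j}$. These are the eigenvalues in $\mathfrak{sl}_3$. Since $\mathrm{ad}\,H_{ij}$ is a derivation and $X_{ij}=[X_{im'},X_{m'j}]$, $X_{ji}=[X_{jm'},X_{m'i}]$, we get $[H_{ij},X_{ij}]=2X_{ij}$ and $[H_{ij},X_{ji}]=-2X_{ji}$, as in $\mathfrak{sl}_3$. Finally $[H_{ij},H_{kl}]=[H_{ij},[X_{kl},X_{lk}]]=0$, since $X_{kl}$ and $X_{lk}$ have opposite eigenvalues under $\mathrm{ad}\,H_{ij}$.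

**Step 3: split, and conclude.** The line $\mathbf Q\subset U$ is killed by all $X_{ij}$, so it is an $\mathfrak{sl}_3$-submodule. By complete reducibility (Weyl), $U=\mathbf Q\oplus U'$ as $\mathfrak{sl}_3$-modules. All $\rho(x_{ij}(D))=\exp(DX_{ij})$ preserve $U'$, hence so do all $\rho(x_{ij}(v))$ with $v\in D\mathbf Z$. For some integer $h\ge1$ the upper unitriangular matrix $a^{\nu h}$ is $\equiv1$ mod $D$. So it is
$$1+\alpha e_{12}+\beta e_{23}+\epsilon e_{13}=x_{23}(\beta)\,x_{12}(\alpha)\,x_{13}(\epsilon),\qquad\alpha,\beta,\epsilon\in D\mathbf Z,$$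
where the equality holds because $e_{23}e_{12}=e_{23}e_{13}=e_{12}e_{13}=0$. Hence $t^h$ preserves $U'$.

Write $\hat s=v+s'$ with $v\in\mathbf Q$, $s'\in U'$. As $tst^{-1}=s$, the element $t^h$ fixes the image of $s'$ in $S_{\mathbf Q}\cong U'$, so it fixes $s'$, and it fixes $v$. Thus $t^h$ fixes $\hat s$, which means $[\hat s,\hat t^{\,h}]=0$, that is, $h[\hat s,\hat t]=0$ in $\mathbf Q$. Hence $[\hat s,\hat t]=0$. $\square$

## Type $(1,\dots,1,2^m)$ in every dimension $g\ge3$

We assemble the proof of Theorem A.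

**Step 1: $g=3$.** Take $k_0$ and $(A_0,\lambda_0)$ from the moduli variety. The field $k_0\supset\mathbf C$ has characteristic $0$ and contains all roots of unity, $K_0\cong(\mathbf Z/2^m)^2$, and $(K_0/2K_0)^{G_{k_0}}=0$ by Lemma 4. By Lemma 7 the elements $s,t\in\Gamma'$ commute and all rational classes vanish on their cycle; by Lemma 6 with $r=\nu$ odd, $\mathrm{pr}_*\omega$ takes the value $1$ there. So $\omega_0\neq0$ by Lemma 5. Let $k=k_0((z))$ and let $(A,\lambda)$ be the twist of $(A_0,\lambda_0)_k$ by $k(\sqrt z)$ via $[-1]$; its type is $(1,1,2^m)$. Lemma 3 gives $c_\lambda\notin\lambda_*H^1(k,A)$, and by Lemma 1(a) no pair $(X,\ell)$ exists.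

**Step 2: $g>3$.** Let $(A_1,\mu)$ be a principally polarized abelian variety of dimension $g-3$ over the same $k$, for example a power of an elliptic curve with the product polarization. Then $(A\times A_1,\lambda\times\mu)$ has type $(1,\dots,1,2^m)$. Computing with $M\boxtimes M'$ gives
$$c_{\lambda\times\mu}=(c_\lambda,c_\mu)\in H^1(k,A^\vee)\oplus H^1(k,A_1^\vee).$$
If a pair $(X,\ell)$ existed for $A\times A_1$, Lemma 1(a) would give $(c_\lambda,c_\mu)\in(\lambda\times\mu)_*H^1(k,A\times A_1)$. Projecting to the first factor, $c_\lambda\in\lambda_*H^1(k,A)$, a contradiction.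

**Step 3: finitely generated fields.** The polarized abelian variety just constructed is defined over a subfield $k_1\subset k$ finitely generated over $\mathbf Q$. We choose $k_1$ so that an ample line bundle inducing the polarization, which exists over a finite extension of $k$, is defined over a finite extension of $k_1$; so we have a polarized abelian variety over $k_1$. A pair $(X,\ell)$ over $k_1$ with $\ell$ a $G_{k_1}$-invariant class would base change to such a pair over $k$, because $G_k$ acts on $\bar k_1\subset\bar k$ through $G_{k_1}$. So none exists over $k_1$.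

If $L$ is a line bundle on a torsor $X$ with $\phi_L=\lambda$, its class over $\bar k$ is an invariant $\ell$ with $\phi_\ell=\lambda$; so no $(X,L)$ exists either. This proves Theorem A, and the question of Poonen and Stoll has a negative answer in dimensions $3,4,5,6$. $\blacksquare$
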